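\title{Splitting at infinity under nonnegative Ricci curvature and linear volume growth}

\begin{abstract}
Let $M$ be a complete noncompact Riemannian manifold with nonnegative Ricci curvature and linear volume growth. We prove that every pointed Gromov--Hausdorff limit of $(M,p_i)$, where the points $p_i$ diverge to infinity, splits off a line. No noncollapsing assumption is made. The main step shows that, when $M$ contains no line, the level sets of a Busemann function grow in size more slowly than every positive power of the level. This is obtained by following the volume-preserving gradient flow of harmonic replacements of the Busemann function. The Abresch--Gromoll excess estimate then produces a line in the limit. We also describe the limits after rescaling.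
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $(M^n,g)$ be an \emph{open} Riemannian manifold, that is, connected, complete and noncompact, with distance $d$ and open balls $B_r(p)$. It has \emph{linear volume growth} if
\[
\limsup_{r\to\infty}\frac{\operatorname{vol}B_r(p)}{r}=V\in(0,\infty)
\]
for some point $p$; since $B_r(p)\subset B_{r+d(p,q)}(q)$, the same then holds for every point. When $\operatorname{Ric}\ge0$, the theorem of Calabi and Yau gives $\operatorname{vol}B_r(p)\ge cr$ for $r\ge1$, so linear growth is the slowest growth that can occur.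

A sequence $p_i\in M$ \emph{diverges to infinity} if $d(q,p_i)\to\infty$ for a fixed $q$. A \emph{limit space at infinity} of $M$ is a pointed Gromov--Hausdorff (pGH) limit of a sequence $(M,g,p_i)$ with $p_i$ diverging to infinity; it records what an observer of fixed size sees far out in $M$. A \emph{line} (a \emph{ray}) in a metric space is a distance-preserving map from $\mathbb R$ (from $[0,\infty)$), and a metric space \emph{splits off a line} if it is isometric to a metric product $\mathbb R\times Y$. The following question comes from \cite{Zhu}.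

\medskip
\noindent\emph{If $\operatorname{Ric}\ge0$ and $M$ has linear volume growth, does every limit space at infinity of $M$ split off a line?}
\medskip

The simplest examples suggest that it does. A cylinder $\mathbb R\times N$ with $N$ compact is its own limit at infinity. On the plane with the metric $dt^2+\tanh^2t\,d\vartheta^2$, whose curvature is positive because $\tanh$ is concave on $(0,\infty)$, the warping function tends to $1$ and every limit at infinity is the flat cylinder. More generally, it is known that if $M$ is in addition \emph{noncollapsed}, meaning $\operatorname{vol}B_1(x)>v>0$ for all $x$, then every limit at infinity is $\mathbb R\times K$ with $K$ compact. Without noncollapsing the cross-section need not be compact: there is a $4$-manifold with $\operatorname{Ric}\ge0$ and linear volume growth that has $\mathbb R^3=\mathbb R\times\mathbb R^2$ as a limit space at infinity. The question asks whether the line survives. It does.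

\begin{theorem}\label{thm:A}
Let $(M^n,g)$ be open with $\operatorname{Ric}\ge0$ and linear volume growth. If $p_i$ diverges to infinity and $(M,g,p_i)\to(X,x)$ in the pGH sense, then $X$ splits off a line.
\end{theorem}

The curvature hypothesis cannot simply be dropped. The surface $dt^2+(2+\sin t)^2d\vartheta^2$ on $\mathbb R\times S^1$ has linear area growth and is its own limit along $t=2\pi i$. If it split, translations along the lines would be isometries and the curvature $\sin t/(2+\sin t)$ would be constant along a line; but $t$ is unbounded along any line.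

The proof gives more. The \emph{Busemann function} of a ray $\gamma$ is $b(x)=\lim_{R\to\infty}\big(R-d(x,\gamma(R))\big)$; it plays the role of the coordinate along the axis of a cylinder.

\begin{theorem}\label{thm:B}
Let $(M^n,g)$ be as in Theorem~\ref{thm:A} and suppose that $M$ contains no line. Let $b$ be the Busemann function of a ray from a point $o$, and let $m=\max(n,3)$.
\begin{enumerate}
\item[(1)] For every $\alpha>0$ there is $C_\alpha$ with $\operatorname{diam}b^{-1}(s)\le C_\alpha s^\alpha$ for all large $s$.
\item[(2)] Let $p_i$ diverge to infinity, $s_i=d(o,p_i)$, $\lambda_i>0$, $\lambda_i/s_i\to0$ and $\lambda_i\ge s_i^{-\kappa}$ for a fixed $\kappa\in[0,\frac1{m-1})$. Then every pGH limit of $(M,\lambda_i^{-1}d,p_i)$ splits off a line. If moreover $\lambda_i\ge s_i^{\alpha}$ for a fixed $\alpha>0$, the limit is $\mathbb R$.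
\item[(3)] If instead $\lambda_i/s_i\to c^{-1}\in(0,\infty)$, then $(M,\lambda_i^{-1}d,p_i)\to([0,\infty),c)$, which does not split off a line. So the condition $\lambda_i=o(s_i)$ in (2) is sharp.
\end{enumerate}
\end{theorem}

\subsection*{Where the difficulty lies}
By the Cheeger--Colding splitting theorem for limit spaces it suffices to find a line in $X$. If the $p_i$ lie on the ray $\gamma$, longer and longer pieces of $\gamma$ converge to one. For a general point $p$ with $b(p)=s$ there are two long geodesics starting at $p$: one goes back to $o$, and the other is a ray $\sigma_p$ along which $b$ grows at unit speed. In the limit they become two rays, which fit together to a line if the \emph{excess} $d(p,q_-)+d(p,q_+)-d(q_-,q_+)$ tends to zero for far away points $q_\pm$ in the two directions. For $q_-=o$, $q_+=\sigma_p(t)$ the inequality $b\le d(o,\cdot)$ bounds the excess by $d(o,p)-b(p)$, and volume comparison shows that this is $o(s)$ (Proposition~\ref{prop:ratio}). We need $o(1)$.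

The Abresch--Gromoll estimate closes this gap as soon as $p$ lies within a distance much smaller than $s^{1/m}$ of a minimal geodesic that extends a distance of order $s$ in both directions. Such a geodesic can be found crossing the level set $\{b=s\}$ within $s/5$ of $p$. So everything depends on the local size $D(s)$ of the level set, the largest distance not exceeding $s/5$ between two of its points. Linear growth bounds the volume of the slab $\{|b-s|\le 1\}$ by a constant $2A$. In the noncollapsed case this allows at most $2A/v$ points of $\{b=s\}$ at mutual distance $\ge2$. In the collapsed case no such count is available, and we bound instead the \emph{rate} at which $D(s)$ can grow.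

Section~\ref{sec:model} shows the mechanism in a symmetric model. After the tools (Section~\ref{sec:tools}) and the volume properties of $b$ (Section~\ref{sec:busemann}), we replace $b$ by harmonic functions with small Hessian (Section~\ref{sec:harmonic}), prove $D(s)=o(s)$ by a blow-down (Section~\ref{sec:blowdown}) and improve this to $D(s)=O(s^\alpha)$ by a flow argument (Section~\ref{sec:flow}). The proof of Theorem~\ref{thm:A} ends in Section~\ref{sec:line}; Section~\ref{sec:B} proves Theorem~\ref{thm:B} and is not needed for it.

\section{The mechanism in a symmetric end}\label{sec:model}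

Let $\Gamma$ be a compact Lie group of dimension $k$, for instance a torus or $S^3$, with a left-invariant coframe $\vartheta_1,\dots,\vartheta_k$. Consider on $[1,\infty)\times\Gamma$ the metric
\[
dt^2+\sum_{j=1}^k\varphi_j(t)^2\vartheta_j^2,\qquad u_j=\log\varphi_j,\qquad U=\sum_j u_j .
\]
Here $t$ stands in for $b$. The slice at level $t$ has area proportional to $e^{U(t)}$ and diameter at most a constant times $\max_j\varphi_j(t)$; some $\varphi_j$ may grow while others shrink. The Hessian of $t$ is $\sum\varphi_j\varphi_j'\vartheta_j^2$, with eigenvalues $u_j'$, and $\Delta t=U'$. Bochner's formula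
\begin{equation}\label{eq:bochner}
\tfrac12\Delta|\nabla u|^2=|\operatorname{Hess}u|^2+\langle\nabla u,\nabla\Delta u\rangle+\operatorname{Ric}(\nabla u,\nabla u),
\end{equation}
applied to $u=t$, turns $\operatorname{Ric}(\partial_t,\partial_t)\ge0$ into
\begin{equation}\label{eq:radial}
U''+\sum_j (u_j')^2\le0 .
\end{equation}
Assume \eqref{eq:radial} and that the volume of $\{t\le T\}$ is $O(T)$. We claim that $\varphi_j(s)=O(s^\alpha)$ for every $\alpha>0$.

\emph{The area is nondecreasing and bounded.} By Cauchy--Schwarz $U''\le-(U')^2/k$. If $U'(t_1)<0$, then $U'<0$ on $[t_1,\infty)$ and $(1/U')'\ge1/k$, which is impossible for a negative function on a half-line. So $U'\ge0$, and a nondecreasing area with linearly growing integral is bounded.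

\emph{The Laplacian of $t$ is small at scale $r$.} $U$ is concave and converges, so $\frac r2U'(r)\le U(r)-U(r/2)\to0$.

\emph{The Hessian is small at scale $r$.} Integrating \eqref{eq:radial} gives $\int_r^{2r}\sum_j(u_j')^2\le U'(r)$, hence
\[
\int_r^{2r}|u_j'|\le\Big(r\int_r^{2r}(u_j')^2\Big)^{1/2}\le\sqrt{rU'(r)}\to0 .
\]

\emph{Iteration.} Each doubling of $t$ changes $\varphi_j$ by a factor $1+o(1)$, eventually less than $2^\alpha$, so $\varphi_j(s)=O(s^\alpha)$.

Two variations show what the argument can and cannot give. Without the volume bound, $\varphi_j=t^\beta$ with $0<\beta<1$ satisfies \eqref{eq:radial}, which reads $\sum\varphi_j''/\varphi_j\le0$, and grows like a power. With it, \eqref{eq:radial} alone does not bound $\varphi_j$: for $k=2$, $U=-3/\log t$, $u_{1,2}=U/2\pm\log\log t$, the left side of \eqref{eq:radial} equals $(t\log t)^{-2}\big(-1-6/\log t+4.5/\log^2t\big)<0$ for $t\ge e$, while $\varphi_1\sim\log t$.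

The general proof follows these four steps, with three obstacles. The function $b$ is only Lipschitz, so we apply Bochner's formula to a harmonic function $h$ close to $b$. The resulting Hessian bound is an integral bound, and it must control the distance between two individual flow lines that are much closer to each other than the scale $r$ on which the bound is proved. Finally, level sets are not known in advance to be a single cluster, which is why we work with the local size $D(s)$.

\section{Tools}\label{sec:tools}

All manifolds in this section are complete, of dimension $n\ge2$, with $\operatorname{Ric}\ge0$. Throughout the paper $C$ and $c$ denote positive constants that depend only on $n$ and may change from line to line.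

\subsection*{Comparison geometry}
Fix $q$ and use polar coordinates $(l,\xi)\mapsto\exp_q(l\xi)$, with $|\xi|=1$ and $l$ less than the cut distance in the direction $\xi$. They cover the manifold up to a null set, the volume is $\Theta(l,\xi)\,dl\,d\xi$, and $l\mapsto\Theta(l,\xi)/l^{n-1}$ is nonincreasing. Consequently $\operatorname{vol}B_r(q)/r^n$ is nonincreasing in $r$ (Bishop--Gromov). Also $\Delta d(\cdot,q)\le(n-1)/d(\cdot,q)$ in the sense of distributions away from $q$. A manifold that contains a line is isometric to a product $\mathbb R\times N$ (Cheeger--Gromoll). If $v\ge0$ is continuous and weakly subharmonic near $\overline B_R(x)$, then the mean value inequality of Li and Schoen holds: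
\begin{equation}\label{eq:mv}
v(x)\le\frac{C}{\operatorname{vol}B_R(x)}\int_{B_R(x)}v .
\end{equation}

\subsection*{Limit spaces}
Recall that $(M_i,x_i)\to(X,x)$, with $X$ complete, if for all $R,\delta>0$ and large $i$ there is a map $B_R(x_i)\to X$ that sends $x_i$ to $x$, changes distances by at most $\delta$ and has $\delta$-dense image in $B_{R-\delta}(x)$. Fixing such maps, we write $z_i\to z$ for points $z_i\in M_i$ whose images converge to $z$. Every sequence has a convergent subsequence, and limits are proper geodesic spaces. After passing to a subsequence, $1$-Lipschitz functions that vanish at $x_i$ converge to a $1$-Lipschitz function, and minimal geodesics that start at bounded distance from $x_i$ converge to a minimal geodesic. Limits also inherit a covering bound: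
\begin{equation}\label{eq:cover}
\text{$\overline B_t(y)\subset X$ is covered by $256^n$ sets of diameter at most $t/16$.}
\end{equation}
Indeed, let $y_1,\dots,y_N\in\overline B_t(y)$ have mutual distances $>t/32$, and let $z_1,\dots,z_N,z\in M_i$ approximate $y_1,\dots,y_N,y$. The balls $B_{t/64}(z_k)$ are disjoint and lie in $B_{2t}(z)\subset B_{4t}(z_k)$, so each has volume at least $256^{-n}\operatorname{vol}B_{2t}(z)$ and $N\le256^n$. For a maximal such family the closed $t/32$-balls cover.

\begin{theorem}[Abresch--Gromoll \cite{AG}]\label{thm:AG}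
Let $m=\max(n,3)$. Let $l$ be the distance from $x$ to a minimal geodesic from $q_-$ to $q_+$, let $L=\min d(x,q_\pm)$ and suppose $l\le L/2$. Then
\[
d(x,q_-)+d(x,q_+)-d(q_-,q_+)\le C\,(l^m/L)^{1/(m-1)} .
\]
\end{theorem}

The estimate is cited for $n\ge3$; for $n=2$ apply it in $M\times\mathbb R$ to points of $M\times\{0\}$.

\begin{theorem}[Cheeger--Colding \cite{CC}]\label{thm:CC1}
A pGH limit of complete $n$-manifolds with $\operatorname{Ric}\ge0$ that contains a line splits off a line.
\end{theorem}

\begin{theorem}[Cheeger--Colding \cite{CC}; in this form {\cite[Lemma 1.21(1)]{CN}}]\label{thm:CC2}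
Let $u_i:B_4(y_i)\to\mathbb R$ be harmonic functions on balls in such manifolds, with $u_i(y_i)=0$, $\sup|\nabla u_i|\le1+\delta_i$ and
\[
\frac1{\operatorname{vol}B_4(y_i)}\int_{B_4(y_i)}\Big(\big||\nabla u_i|^2-1\big|+|\operatorname{Hess}u_i|^2\Big)\le\delta_i\to0 .
\]
Then there are metric spaces $K_i$ and maps $\pi_i:B_2(y_i)\to K_i$ such that $(u_i,\pi_i):B_2(y_i)\to\mathbb R\times K_i$ changes distances by at most $\delta_i'\to0$.
\end{theorem}

\subsection*{The segment inequality}
Almost every pair $(x,y)$ is joined by a unique minimal geodesic $\sigma_{xy}$, because cut loci are null. For a Borel function $F\ge0$ let $\mathcal I_F(x,y)$ be the integral of $F$ along $\sigma_{xy}$. The next lemma converts integral bounds on $F$ into bounds along most geodesics. We need a form that sees only pairs at distance less than $R$, however spread out the set $X$ is.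

\begin{lemma}\label{lem:SI}
For bounded measurable $X$ and $R>0$,
\[
\iint_{x,y\in X,\ d(x,y)<R}\mathcal I_F(x,y)\,dx\,dy\le2^nR\int_X\Big(\int_{B_R(x)}F\Big)dx .
\]
\end{lemma}

\begin{proof}
Fix $x$ and write $y=\exp_x(l\xi)$ with $l<R$. On the half of $\sigma_{xy}$ nearer to $y$ the parameter $u$ satisfies $l/2\le u\le l$, so $\Theta(l,\xi)\le2^{n-1}\Theta(u,\xi)$. Integrating over $y$ the integral of $F$ along this half gives at most
\[
2^{n-1}\iiint_{u\le l<R}F(\exp_x(u\xi))\,\Theta(u,\xi)\,dl\,du\,d\xi\le2^{n-1}R\int_{B_R(x)}F ,
\]
where $l$ stays below the cut distance. Integrate over $x\in X$, and treat the other half with $x$ and $y$ exchanged.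
\end{proof}

\section{The Busemann function and the volume of slabs}\label{sec:busemann}

\subsection*{Reduction to manifolds without lines}
Let $M$ be as in Theorem~\ref{thm:A}. If $n=1$ then $M=\mathbb R$. If $n\ge2$ and $M$ contains a line, then $M=\mathbb R\times N$. The factor $N$ is compact: otherwise $\operatorname{vol}_NB_r\ge cr$ for $r\ge1$ by Calabi--Yau, and $B_{2r}\supset(-r,r)\times B_r$ would have volume of order at least $r^2$. Translating along $\mathbb R$ moves all base points into a compact set, so every limit at infinity is $\mathbb R\times N$.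

\emph{From now on $n\ge2$ and $M$ contains no line.} Then the complement of a compact set $K_0$ has only one unbounded component: minimal geodesics between points going to infinity in two different components would meet $K_0$ and subconverge to a line.

Fix a ray $\gamma$ with $\gamma(0)=o$; ``large'' means beyond a threshold that depends on $M$, $\gamma$ and the parameters named in the statement. Put $b_R=R-d(\cdot,\gamma(R))$. By the triangle inequality $b_R$ is nondecreasing in $R$ and $b_R\le d(o,\cdot)$. So the $1$-Lipschitz functions $b_R$ converge locally uniformly to $b$, which is $1$-Lipschitz with $b(\gamma(t))=t$ and $b\le d(o,\cdot)$. Let $\Sigma_s=\{b=s\}$ and let $\mathcal N$ be the Borel null set where $b$ is not differentiable.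

\begin{lemma}\label{lem:basic}
\begin{enumerate}
\item[(a)] From every $x$ there is a ray $\sigma_x$ with $b(\sigma_x(t))=b(x)+t$ (a \emph{forward ray}).
\item[(b)] $|\nabla b|=1$ off $\mathcal N$, and every $\Sigma_s$ is a null set.
\item[(c)] $\Delta b$ is a nonnegative Radon measure, and $\int\langle\nabla b,\nabla\varphi\rangle=-\int\varphi\,d\Delta b$ for every compactly supported Lipschitz function $\varphi$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Along a minimal geodesic from $x$ to $\gamma(R)$ the function $b_R$ grows at unit speed; take a limit as $R\to\infty$ along a subsequence. (b) The derivative of $b$ along $\sigma_x$ is $1$, and $b$ is $1$-Lipschitz. The gradient of a Lipschitz function vanishes almost everywhere on each level set, so level sets are null. (c) On a fixed compact set $\Delta b_R\ge-(n-1)/d(\cdot,\gamma(R))\to0$, so $\Delta b\ge0$ as a distribution, and a nonnegative distribution is a Radon measure. The formula holds for smooth $\varphi$ and extends by mollification, which converges uniformly and in $H^1$ with supports in a fixed compact set.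
\end{proof}

If $b(x)\le s$, the point $\sigma_x(s-b(x))$ lies on $\Sigma_s$ at distance $s-b(x)$ from $x$. We call this \emph{lifting $x$ to the level $s$}.

Forward rays should push sets forward without loss of volume, as $U'\ge0$ did in the model. To avoid regularity questions we push toward a far point of $\gamma$ instead.

\begin{lemma}[Transport]\label{lem:transport}
Let $B$ be bounded and measurable, $t\ge0$ and $\theta\in(0,1)$. There is a measurable set $B'$ with $\operatorname{vol}B'\ge(1-\theta)\operatorname{vol}B$ such that every $x'\in B'$ satisfies $d(x,x')=t$ and $|b(x')-b(x)-t|\le\theta$ for some $x\in B$.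
\end{lemma}

\begin{proof}
In polar coordinates at $\gamma(R)$ apply the map $(l,\xi)\mapsto(l-t,\xi)$ to the points of $B$ off the cut locus. It is injective, moves points by $t$, raises $b_R$ by exactly $t$, and has Jacobian $\Theta(l-t,\xi)/\Theta(l,\xi)\ge(1-t/l)^{n-1}$. Take $R$ so large that this is at least $1-\theta$ on $B$ and $b-\theta\le b_R\le b$ on the closed $t$-neighborhood of $B$. Then $b(x')-b(x)-t=(b-b_R)(x')-(b-b_R)(x)\in[-\theta,\theta]$.
\end{proof}

The next lemma is the only place where the bound on the volume growth enters from here on.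

\begin{lemma}[Slabs]\label{lem:slab}
There is a nondecreasing function $a$ on $[0,\infty)$ with limit $A\in(0,V]$ such that the image of $\operatorname{vol}$ under $b$ on $(0,\infty)$ is $a(s)\,ds$. For all $s\in\mathbb R$, $w>0$, $z\in M$, $R>0$,
\begin{equation}\label{eq:upper}
\operatorname{vol}\{s\le b\le s+w\}\le Aw,\qquad\operatorname{vol}B_R(z)\le2AR .
\end{equation}
\end{lemma}

\begin{proof}
Let $B=\{s\le b\le s+w\}\cap B_\rho(o)$ and transport it by $t_k=k(w+3\theta)$, $k=0,\dots,N$. The images lie in the slabs $\{s+t_k-\theta\le b\le s+w+t_k+\theta\}$, which are disjoint, and in $B_{\rho+t_N}(o)$. Hence $(N+1)(1-\theta)\operatorname{vol}B\le\operatorname{vol}B_{\rho+t_N}(o)$. Dividing by $t_N$ and letting $N\to\infty$ gives $(1-\theta)\operatorname{vol}B\le V(w+3\theta)$. Letting $\theta\to0$ and $\rho\to\infty$, the slab has volume at most $Vw$.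

For $s'>s$, transport by $s'-s$ gives $\operatorname{vol}\{s'-\theta\le b\le s'+w+\theta\}\ge(1-\theta)\operatorname{vol}B$. These volumes are finite, so $\theta\to0$, $\rho\to\infty$ shows that the volume of $\{s\le b\le s+w\}$ is nondecreasing in $s$.

Since level sets are null, $W(s)=\operatorname{vol}\{0\le b\le s\}$ is $V$-Lipschitz and $W(s+2w)-W(s+w)\ge W(s+w)-W(s)$, so $W$ is convex. Let $a$ be its right derivative. Then $A\le V$, and $A>0$ because $\{0<b<s\}$ is open and nonempty. The first bound in \eqref{eq:upper} follows for $s\ge0$, and for $s<0$ by monotonicity. The second follows from $B_R(z)\subset\{|b-b(z)|\le R\}$.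
\end{proof}

The number $a(s)$ is the analogue of the area of the slice in the model. Next we compare $b$ with $d(o,\cdot)$.

\begin{lemma}\label{lem:most}
$\operatorname{vol}(B_r(o)\cap\{0\le b\le r\})\ge(1-o(1))Ar$ as $r\to\infty$. Hence $\operatorname{vol}(\{0\le b\le r\}\setminus B_r(o))=o(r)$, and $\operatorname{vol}B_r(o)\ge Ar/2$ for large $r$.
\end{lemma}

\begin{proof}
Given $\theta\in(0,\frac12)$, choose $s\ge1$ with $a(s)\ge(1-\theta)A$ and then $\rho$ such that $B=\{s\le b\le s+1\}\cap B_\rho(o)$ has volume at least $(1-2\theta)A$. Transport $B$ by all $t_k=k(1+3\theta)\le r-\rho$. The images are disjoint, at least $(r-\rho)/(1+3\theta)$ in number, of volume at least $(1-\theta)(1-2\theta)A$, and lie in $B_r(o)\cap\{b\ge0\}$, where $b\le d(o,\cdot)<r$. Let $r\to\infty$, then $\theta\to0$. The second claim follows from $\operatorname{vol}\{0\le b\le r\}\le Ar$.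
\end{proof}

\begin{proposition}\label{prop:ratio}
$b(x)/d(o,x)\to1$ as $d(o,x)\to\infty$. In particular $\{b\le t\}$ is compact for every $t$.
\end{proposition}

\begin{proof}
Let $0<\eta<1/8$. We first show that the ratio avoids $[\eta,1-2\eta]$ outside some ball $\overline B_{R_\eta}(o)$. Suppose $d(o,x)=r$ and $\eta r\le b(x)\le(1-2\eta)r$. With $r'=(1-\eta/2)r$, the ball $B_{\eta r/4}(x)$ lies in $\{0\le b\le r'\}\setminus B_{r'}(o)$, which has volume $o(r)$ by Lemma~\ref{lem:most}. But Bishop--Gromov gives $\operatorname{vol}B_{\eta r/4}(x)\ge(\eta/8)^n\operatorname{vol}B_{2r}(x)\ge(\eta/8)^n\operatorname{vol}B_r(o)\ge(\eta/8)^nAr/2$. So $r$ is bounded.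

Now suppose $x_i$ diverges with $b(x_i)<(1-2\eta)d(o,x_i)$; then $b(x_i)<\eta\,d(o,x_i)$ for large $i$. Along $\sigma_{x_i}$ the ratio is at least $(b(x_i)+t)/(d(o,x_i)+t)$ once $b(x_i)+t\ge0$, and this tends to $1$. The ratio is continuous away from $o$, so $\sigma_{x_i}$ must meet $\overline B_{R_\eta}(o)$, at a time $t_i\ge d(o,x_i)-R_\eta\to\infty$. The curves $\sigma_{x_i}(t_i+\cdot)$ on $[-t_i,\infty)$ subconverge to a line, which $M$ does not contain.
\end{proof}

On a cylinder the ratio tends to $-1$ on the other end, so the absence of lines is needed here. We record the consequences used later. For $p\in\Sigma_s$, $s>0$, fix a minimal geodesic from $o$ to $p$ and let $p^-$ be its point at distance $s/20$ from $p$.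

\begin{corollary}\label{cor:lower}
For large $s$ and $p\in\Sigma_s$ we have $d(o,p)\le1.01s$,
\begin{equation}\label{eq:lower}
\operatorname{vol}B_R(p)\ge c\,(R/s)^nAs\quad(0<R\le s),\qquad 0.95s\le b(p^-)\le0.96s .
\end{equation}
\end{corollary}

\begin{proof}
The first claim is Proposition~\ref{prop:ratio}, as $d(o,p)\ge s$. Then $B_{3s}(p)\supset B_s(o)$, so $\operatorname{vol}B_R(p)\ge(R/3s)^nAs/2$. Finally $s-s/20\le b(p^-)\le d(o,p^-)=d(o,p)-s/20$.
\end{proof}

For $R$ comparable to $s$ the bounds \eqref{eq:upper} and \eqref{eq:lower} match. For $R\ll s$ they are far apart; this is the form that collapsing takes in the proof.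

\section{Harmonic replacement}\label{sec:harmonic}

Let $\Omega=\Omega_r=\{r<b<16r\}$, a bounded open set with $\operatorname{vol}\Omega\le15Ar$, and
\[
\omega(r)=1-\frac{a(r)}A+\frac1r\to0 .
\]
The term $1/r$ only keeps $\omega$ positive. Let $r$ be so large that $\omega\le1$.

\subsection*{The mass of $\Delta b$}
For $\chi\in C_c^\infty((0,\infty))$ the function $\chi(b)$ is Lipschitz with compact support, so Lemmas~\ref{lem:basic} and~\ref{lem:slab} give $\int\chi(b)\,d\Delta b=-\int\chi'(b)\,d\operatorname{vol}=-\int\chi'(s)a(s)\,ds$. If $\chi$ is supported in $(r,16r)$, rises from $0$ to $1$ and then falls to $0$, the right side is at most $A-a(r)$. Letting $\chi$ increase to the indicator function of $(r,16r)$,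
\begin{equation}\label{eq:mass}
\Delta b(\Omega)\le A\omega .
\end{equation}
So $b$ is almost harmonic at scale $r$, and we expect it to be close to the harmonic function with the same boundary values. The boundary of $\Omega$ may be irregular, so we argue in $H^1_0(\Omega)$.

\subsection*{The function $h$}
The Poincar\'e inequality holds on $H_0^1(\Omega)$, since $\Omega$ is bounded, $M$ is connected and $M\setminus\Omega$ has positive measure. Minimizing the energy yields $h\in b+H^1_0(\Omega)$ with $\int\langle\nabla h,\nabla\varphi\rangle=0$ for all $\varphi\in H^1_0(\Omega)$; it is smooth and harmonic in $\Omega$. Recall that $u\mapsto u^+$ and $(u,v)\mapsto\min(u,v)$ are continuous in $H^1$, that $\nabla u^+=1_{\{u>0\}}\nabla u$, and that $H^1$ functions with compact support in $\Omega$ lie in $H^1_0(\Omega)$. Two consequences: if $w\in H_0^1(\Omega)$ and $\varphi_j\in C_c^\infty(\Omega)$ converge to $w$, then $\varphi_j^+\to w^+\in H^1_0(\Omega)$; and if moreover $v\in H^1(\Omega)$ and $0\le v\le w$, then the compactly supported functions $\min(\varphi_j^+,v)$ converge to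 $v$, so $v\in H_0^1(\Omega)$.

We claim $b\le h\le16r$. By Lemma~\ref{lem:basic}(c), $\int\langle\nabla(b-h),\nabla\varphi\rangle\le0$ for nonnegative Lipschitz $\varphi$ with compact support in $\Omega$, hence for all nonnegative $\varphi\in H^1_0(\Omega)$. The choice $\varphi=(b-h)^+$ gives $\int|\nabla(b-h)^+|^2\le0$, so $b\le h$. Then $0\le(h-16r)^+\le h-b$ because $b<16r$, so $(h-16r)^+\in H^1_0(\Omega)$, and testing the equation for $h$ with it gives $(h-16r)^+=0$.

Put $f=h-b$, a locally Lipschitz function in $H_0^1(\Omega)$ with $0\le f\le15r$. We write $|\nabla f|$ for the Borel function equal to $|\nabla h-\nabla b|$ on $\Omega\setminus\mathcal N$ and to $0$ elsewhere. If $\varphi_j\in C_c^\infty(\Omega)$ converge to $f$ in $H^1$, the functions $\varphi_j'=\min(\varphi_j^+,f)$ are Lipschitz with compact support, lie between $0$ and $15r$, and converge to $f$ in $H^1$. By \eqref{eq:mass} and Cauchy--Schwarz,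
\begin{equation}\label{eq:energy}
\int_\Omega|\nabla f|^2=-\int_\Omega\langle\nabla b,\nabla f\rangle=\lim_j\int\varphi_j'\,d\Delta b\le15Ar\omega,\qquad\int_\Omega|\nabla f|\le15Ar\sqrt\omega .
\end{equation}

\begin{proposition}\label{prop:H}
There is a constant $C_*=C_*(n)$ such that, with $\varepsilon=\varepsilon(r)=C_*\sqrt{\omega(r)}\to0$ and $r$ large:
\begin{enumerate}
\item[(H1)] $\int_\Omega\big||\nabla h|^2-1\big|\le\varepsilon Ar$;
\item[(H2)] $|\nabla h|^2\le1+\varepsilon$ on $\{2r\le b\le15r\}$;
\item[(H3)] for \emph{every} interval $J\subset[2r,15r]$, $\int_{\{b\in J\}}|\nabla f|^2\le\varepsilon A|J|$ and $\int_{\{b\in J\}}|\nabla f|\le\sqrt\varepsilon A|J|$;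
\item[(H4)] $\int_{\{3r\le b\le14r\}}|\operatorname{Hess}h|^2\le C\varepsilon A/r$ and $\int_{\{3r\le b\le14r\}}|\operatorname{Hess}h|\le C\sqrt\varepsilon A$.
\end{enumerate}
\end{proposition}

Property (H3) is stronger than \eqref{eq:energy} in the way that matters later: the error cannot concentrate in a thin slab. The reason is that the flux of $\nabla h$ is the same through all levels of $b$.

\begin{proof}
(H1) Off $\mathcal N$, $\big||\nabla h|^2-1\big|=|\langle\nabla f,\nabla f+2\nabla b\rangle|\le|\nabla f|^2+2|\nabla f|$, so by \eqref{eq:energy} the integral is at most $45Ar\sqrt\omega$.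

(H2) By \eqref{eq:bochner}, $\Delta|\nabla h|^2\ge2|\operatorname{Hess}h|^2\ge0$, so $(|\nabla h|^2-1)^+$ is weakly subharmonic. If $2r\le b(x)\le15r$, then $\overline B_{r/2}(x)\subset\Omega$ and $\operatorname{vol}B_{r/2}(x)\ge cAr$ by \eqref{eq:lower}. Now \eqref{eq:mv} gives $|\nabla h|^2(x)\le1+C\sqrt\omega$.

(H3) For $H\in C_c^\infty((r,16r))$ we have $0=\int\langle\nabla h,\nabla(H(b))\rangle=\int H'(b)\langle\nabla h,\nabla b\rangle$. So the image under $b$ of the finite signed measure $\langle\nabla h,\nabla b\rangle\,d\operatorname{vol}$ on $\Omega$ has vanishing distributional derivative: it is $\Phi\,ds$ with $\Phi$ constant. Since $\langle\nabla h,\nabla b\rangle\ge1-|\nabla f|$ and $\operatorname{vol}\Omega\ge15r\,a(r)$,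
\[
15r\Phi\ge15Ar(1-\omega)-15Ar\sqrt\omega\ge15Ar(1-2\sqrt\omega).
\]
Therefore, by (H2) and \eqref{eq:upper},
\[
\int_{\{b\in J\}}|\nabla f|^2=\int_{\{b\in J\}}(|\nabla h|^2+1)-2\Phi|J|\le(2+C\sqrt\omega)A|J|-2A(1-2\sqrt\omega)|J| ,
\]
which is at most $(C+4)\sqrt\omega A|J|$. This fixes $C_*$. The second bound is Cauchy--Schwarz with \eqref{eq:upper}.

(H4) Let $\phi\in C_c^\infty((2r,15r))$ with $0\le\phi\le1$, $\phi=1$ on $[3r,14r]$, $|\phi'|\le C/r$, $|\phi''|\le C/r^2$. On $\{2r\le b\le15r\}$ the function $k=1+\varepsilon-|\nabla h|^2$ takes values in $[0,2]$ and $\Delta k\le-2|\operatorname{Hess}h|^2$. Integrating by parts, and then using Lemma~\ref{lem:basic}(c) with $\varphi=\phi'(b)k$,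
\[
2\int\phi(b)|\operatorname{Hess}h|^2\le\int\phi'(b)\langle\nabla b,\nabla k\rangle=-\int\phi'(b)k\,d\Delta b-\int\phi''(b)k .
\]
The first term is at most $CA\omega/r$ by \eqref{eq:mass}. The second is at most $Cr^{-2}\int_{\{2r\le b\le15r\}}k\le Cr^{-2}(13+1)\varepsilon Ar$ by \eqref{eq:upper} and (H1). The $L^1$ bound follows by Cauchy--Schwarz on a slab of volume at most $11Ar$.
\end{proof}

The $L^1$ bound in (H4) does not contain $r$; it corresponds to $\int_r^{2r}|u_j'|\to0$ in the model. To pass between $h$ and $b$ we use the following consequence of (H3).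

\begin{lemma}\label{lem:f}
Let $X\subset\{5r\le b\le11r\}$ be measurable and $0<R\le3r$. Then
\[
\iint_{x,y\in X,\ d(x,y)<R}|f(x)-f(y)|\,dx\,dy\le2^{n+1}\sqrt\varepsilon\,AR^2\operatorname{vol}X .
\]
\end{lemma}

\begin{proof}
For $x\in X$ the ball $B_R(x)$ lies in $\{|b-b(x)|\le R\}\subset\{2r\le b\le14r\}$. So the geodesics $\sigma_{xy}$ stay in $\Omega$, and $\int_{B_R(x)}|\nabla f|\le2\sqrt\varepsilon AR$ by (H3). By Lemma~\ref{lem:SI} with $F=1_{\mathcal N}$, almost every $\sigma_{xy}$ meets $\mathcal N$ in length zero. Along such a geodesic the Lipschitz function $f$ has derivative at most $|\nabla f|$ almost everywhere, so $|f(x)-f(y)|\le\mathcal I_{|\nabla f|}(x,y)$. Apply Lemma~\ref{lem:SI} with $F=|\nabla f|$.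
\end{proof}

\section{Level sets are small at scale $s$}\label{sec:blowdown}

For $s>0$ the set $\Sigma_s$ is compact and nonempty. Define
\[
D(s)=\max\{d(p,q):\ p,q\in\Sigma_s,\ d(p,q)\le s/5\}.
\]
We use it in the form: two points of $\Sigma_s$ within $s/5$ of each other are within $D(s)$. The constant $1/5$ is chosen below the $1/4$ of Step 4 below and above the $0.141$ of Lemma~\ref{lem:share}. The flow argument needs $D(s)\ll s$ to start.

\begin{proposition}\label{prop:os}
$D(s)/s\to0$ as $s\to\infty$.
\end{proposition}

\begin{proof}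
Otherwise there are $\tau>0$, $s_i\to\infty$ and $p_i,q_i\in\Sigma_{s_i}$ with $\tau s_i\le d(p_i,q_i)\le s_i/5$. Pass to a limit $(M,s_i^{-1}d,o)\to(Y,y_0)$ and let $\rho=d(y_0,\cdot)$. By Proposition~\ref{prop:ratio}, for each $\eta>0$ we have $|b-d(o,\cdot)|\le\eta\,d(o,\cdot)+C_\eta$, so $b(z_i)/s_i\to\rho(z)$ whenever $z_i\to z$. Call a $1$-Lipschitz curve $\alpha:[0,\infty)\to Y$ \emph{ascending} if $\rho(\alpha(u))=\rho(\alpha(0))+u$. Limits of forward rays show that an ascending curve starts at every point. Let $\Sigma^Y_t=\{\rho=t\}$ and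
\[
d^\perp(z,z')=\sqrt{d(z,z')^2-(\rho(z)-\rho(z'))^2},
\]
which is the distance of the second factor if $Y$ is a product with first coordinate $\rho$. We show that this is locally the case, that ascending curves are therefore parallel, and that $\Sigma_1^Y$, being pushed forward from the tiny sets $\Sigma_t^Y$, consists of well separated points.

\emph{Step 1: if $\rho(y)=t>0$, then $d^\perp$ satisfies the triangle inequality on $B_{t/4}(y)$.} Take $y_i\to y$, let $r=r_i=b(y_i)/8$, so $r/s_i\to t/8$, and let $h,f,\varepsilon$ belong to $\Omega_r$. The ball $B_{4r}(y_i)$ lies in $\{4r<b<12r\}$ and has volume at least $cAr$. In the metric $r^{-2}g$ the function $u_i=(h-h(y_i))/r$ has gradient norm $|\nabla h|$ and Hessian norm $r|\operatorname{Hess}h|$. By (H1), (H2) and (H4) the hypotheses of Theorem~\ref{thm:CC2} hold with $\delta_i=C\varepsilon$.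

We replace $h$ by $b$, for which we need $\sup_{B_{2r}(y_i)}|f-f(y_i)|=o(r)$. Fix $\theta\in(0,\frac14)$ and $z\in B_{2r}(y_i)$. The set $B_{\theta r}(y_i)\times B_{\theta r}(z)$ has measure at least $c\theta^{2n}(Ar)^2$ by \eqref{eq:lower} and consists of pairs in $X=B_{3r}(y_i)$ at distance less than $3r$. By Lemma~\ref{lem:f} and \eqref{eq:upper}, the integral of $|f(x)-f(x')|$ over it is at most $C\sqrt\varepsilon A^2r^3$. So some pair has $|f(x)-f(x')|\le C\theta^{-2n}\sqrt\varepsilon r$. By (H2), along the minimal geodesics from $y_i$ to $x$ and from $z$ to $x'$ the function $f$ changes by at most $3\theta r$. Thus $|f(z)-f(y_i)|\le C\theta^{-2n}\sqrt\varepsilon r+6\theta r$, and $\theta$ is arbitrary.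

Hence, measuring $d$ and $b$ in units of $r$, on $B_2(y_i)$ the quantity $\sqrt{(b(z)-b(z'))^2+d_{K_i}(\pi_iz,\pi_iz')^2}$ differs from $d(z,z')\le4$ by at most $\delta_i''\to0$. Squaring,
\[
\big|d_{K_i}(\pi_iz,\pi_iz')^2-\big(d(z,z')^2-(b(z)-b(z'))^2\big)\big|\le C\delta_i'' .
\]
Since $|\lambda-\mu|\le\sqrt{|\lambda^2-\mu^2|}$ for $\lambda,\mu\ge0$, the function $\sqrt{d(z,z')^2-(b(z)-b(z'))^2}$ is within $\sqrt{C\delta_i''}$ of $d_{K_i}(\pi_iz,\pi_iz')$, which satisfies the triangle inequality. Pass to the limit; the radius $2r$ becomes $t/4$.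

\emph{Step 2: if $z,z'\in\Sigma_t^Y$, $t>0$, $d(z,z')\le t/16$ and $\alpha,\beta$ are ascending curves from $z,z'$, then $d(\alpha(u),\beta(u))=d(z,z')$ for all $u\ge0$.} For $u\le t/16$ all four points lie in $B_{t/4}(z)$. We have $u=\rho(\alpha(u))-\rho(z)\le d(z,\alpha(u))\le u$, so $d^\perp(z,\alpha(u))=0$, and $d^\perp(z',\beta(u))=0$ for the same reason. By Step 1, $d^\perp(\alpha(u),\beta(u))=d^\perp(z,z')$, and $d^\perp=d$ for points on one level. The hypothesis now holds at the level $t+t/16$, so we can repeat with steps of length $t/16$. For $z=z'$ this shows that the ascending curve from $z$ is unique.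

\emph{Step 3: $\Sigma_1^Y$ is finite.} Let $0<t<1$ and $w\in\Sigma_1^Y$. Along a minimal geodesic from $y_0$ to $w$ the function $\rho$ is the arclength, so its part after time $t$, followed by the ascending curve from $w$, is the ascending curve from a point of $\Sigma_t^Y$. Thus $\Sigma_1^Y$ is the image of $\Sigma_t^Y$ under the map that follows ascending curves for time $1-t$. By \eqref{eq:cover} and Step 2, $\Sigma_1^Y$ is covered by $256^n$ sets of diameter at most $t/16$. As $t$ is arbitrarily small, $\Sigma_1^Y$ has at most $256^n$ points.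

\emph{Step 4: distinct points $z,z'\in\Sigma_1^Y$ have distance at least $1/4$.} Suppose $\ell=d(z,z')<1/4$ and let $w$ be a midpoint. By Step 1 on $B_{1/4}(z)$, $\ell=d^\perp(z,z')\le d^\perp(z,w)+d^\perp(w,z')\le\ell/2+\ell/2$. Equality forces $d^\perp(z,w)=d(z,w)$, that is $\rho(w)=1$. Repeating with the pair $z,w$ produces infinitely many points of $\Sigma_1^Y$, against Step 3.

Limits of $p_i$ and $q_i$ lie in $\Sigma_1^Y$ at a distance in $[\tau,1/5]$, which contradicts Step 4.
\end{proof}

\section{Level sets grow more slowly than any power}\label{sec:flow}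

We want to show that two points of $\Sigma_s$ at distance $D(s)$ come from two points of an earlier level at nearly the same distance, by flowing backward along $-\nabla h$. The estimates of Proposition~\ref{prop:H} are integrals over slabs, so they say nothing about a set whose volume is negligible in its slab, and \eqref{eq:lower} is too weak at scale $D(s)\ll s$. But this scale is special: a definite part of the volume of the slab of width $D(s)$ lies within distance $3D(s)$ of each point of $\Sigma_s$.

\begin{lemma}\label{lem:share}
There is $c_1=c_1(n)>0$ such that for large $s$ with $D=D(s)>0$, all $p\in\Sigma_s$ and $\eta\in(0,1)$,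
\[
\operatorname{vol}B_{3D}(p)\ge c_1AD,\qquad\operatorname{vol}B_{\eta D}(p)\ge c_1(\eta/3)^nAD .
\]
\end{lemma}

\begin{proof}
By Proposition~\ref{prop:os}, $D\le s/1000$. The ball $U=B_{s/50}(p^-)$ lies in $B_{0.07s}(p)$, has $b(U)\subset[0.93s,0.98s]$ and volume at least $cAs$ by Corollary~\ref{cor:lower}. Cover $[0.93s,0.98s]$ by at most $0.1s/D+1\le s/D$ intervals $[\beta,\beta+D/2]$ with $\beta\in[0.93s,0.98s]$. For one of them $U'=U\cap\{\beta\le b\le\beta+D/2\}$ has volume at least $cAD$. Transport $U'$ by $t=s-\beta-3D/4\in(0,0.07s]$ with $\theta=\min(\frac12,\frac D4)$. The image $B'$ has volume at least $cAD/2$, lies within $0.14s$ of $p$, and $s-D\le b\le s$ on it. Lift $z\in B'$ to $z'\in\Sigma_s$, so $d(z,z')\le D$. Then $d(z',p)\le0.141s\le s/5$, hence $d(z',p)\le D$ and $d(z,p)\le2D$. So $B'\subset B_{3D}(p)$. The second bound is Bishop--Gromov.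
\end{proof}

\begin{proposition}\label{prop:flow}
For each $\eta\in(0,\frac1{12})$ there is $s_\eta$ such that for every $s\ge s_\eta$ there is $s_1\in[\frac58s,\frac{13}{16}s]$ with $D(s)\le(1-6\eta)^{-1}D(s_1)$.
\end{proposition}

\begin{proof}
We may assume $D=D(s)>0$. Let $p,q\in\Sigma_s$ with $d(p,q)=D$. Put $r=s/8$, take $h,f,\varepsilon$ for $\Omega_r$, and set $\nu=\varepsilon^{1/4}$, $T=2r$ and $E=B_{3D}(p)$. Then $E\supset B_{\eta D}(p)\cup B_{\eta D}(q)$ and $\operatorname{vol}E\le6AD$. For large $s$ we have $D\le r/1000$, $\nu<1$ and $|\nabla h|\le1.1$ on $\{2r\le b\le15r\}$. We write $|\cdot|$ for the product measure on pairs.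

\emph{The flow.} Let $\psi_t$ be the flow of $-\nabla h$. A flow line from $E$ moves at speed at most $1.1$, so for $t\in[0,T]$ it exists and stays in the compact set $\{5r\le b\le11r\}$. Since $\Delta h=0$, $\psi_t$ preserves volume. By Fubini's theorem two null sets can therefore be ignored. For $x$ in a set $E^0\subset E$ of full measure, $\psi_tx\notin\mathcal N$ for almost every $t$, and then $\frac d{dt}b(\psi_tx)=-\langle\nabla b,\nabla h\rangle(\psi_tx)$ for almost every $t$. For almost every pair $(x,y)\in E\times E$ the minimal geodesic from $\psi_tx$ to $\psi_ty$ is unique for almost every $t$.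

\emph{Step 1: occupation time.} The set $E$ has size $D$ and should move at unit speed, so that no point of $M$ is covered by $\psi_t(E)$ for much longer than $D$. This is what lets a single integral over $\Omega$ pay for the whole time interval $[0,T]$. Let
\[
G=\Big\{x\in E^0:\ \int_0^{10D}|\nabla f|(\psi_tx)\,dt\le D\Big\}.
\]
For $t\le10D$, $\psi_t(E)\subset\{|b-s|\le15D\}$, so by volume preservation and (H3) the integral over $E$ of $\int_0^{10D}|\nabla f|(\psi_tx)\,dt$ is at most $10D\cdot30\nu^2AD$. By Chebyshev's inequality $\operatorname{vol}(E\setminus G)\le300\nu^2AD$. Off $\mathcal N$ we have $|\nabla h|^2=1+2\langle\nabla b,\nabla f\rangle+|\nabla f|^2\ge1-2|\nabla f|$, so for $y\in G$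
\[
h(y)-h(\psi_{10D}y)=\int_0^{10D}|\nabla h|^2(\psi_ty)\,dt\ge8D .
\]
On the other hand $|h-h(p)|\le3.3D$ on $E$. If $\psi_tx=\psi_{t'}y$ with $x,y\in G$ and $t'-t>10D$, then $x=\psi_{t'-t}y$, and since $h$ decreases along the flow, $h(x)\le h(\psi_{10D}y)\le h(y)-8D$, which exceeds the oscillation $6.6D$. So for each $z$ the set of $t\in[0,T]$ with $z\in\psi_t(G)$ has measure at most $10D$. By volume preservation and Fubini's theorem, for Borel $\Psi\ge0$,
\begin{equation}\label{eq:occ}
\int_0^T\!\!\int_G\Psi(\psi_tx)\,dx\,dt=\int_0^T\!\!\int_{\psi_t(G)}\Psi\,dz\,dt\le10D\int_{\{5r\le b\le11r\}}\Psi .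
\end{equation}

\emph{Step 2: distances along the flow.} For $x\ne y$ in $G$ let $\ell_t=d(\psi_tx,\psi_ty)>0$ and $k_t=h(\psi_tx)-h(\psi_ty)$, both Lipschitz in $t$. Let $t^*$ be the first time with $|\ell_t-\ell_0|\ge D$, or $T$ if there is none. For $t<t^*$ we have $\ell_t<7D$, so a minimal geodesic $\sigma$ from $\psi_tx$ to $\psi_ty$ lies in $\{4r\le b\le12r\}$. The length of $\psi_\tau(\sigma)$, for small $\tau$ of either sign, is at least $\ell_{t+\tau}$, with equality at $\tau=0$, and its derivative at $\tau=0$ is $-\int_\sigma\operatorname{Hess}h(\sigma',\sigma')$. Where $\ell$ is differentiable the two derivatives agree, so $|\ell_t'|\le\int_\sigma|\operatorname{Hess}h|$. Also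
\[
|k_t'|=\big||\nabla h|^2(\psi_tx)-|\nabla h|^2(\psi_ty)\big|\le\int_\sigma2|\nabla h||\operatorname{Hess}h|\le2.2\int_\sigma|\operatorname{Hess}h| .
\]
Let $F=|\operatorname{Hess}h|\,1_{\{4r\le b\le12r\}}$ and $\Psi(z)=\int_{B_{7D}(z)}F$. For each $t$ apply Lemma~\ref{lem:SI} with $X=\psi_t(G)$ and $R=7D$, and then \eqref{eq:occ}:
\[
\iint_{G\times G}\int_0^{t^*}(|\ell_t'|+|k_t'|)\,dt\,dx\,dy\le CD\int_0^T\!\!\int_{\psi_t(G)}\Psi\,dz\,dt\le CD^2\int_M\Psi .
\]
By Fubini's theorem, \eqref{eq:upper} and (H4), $\int_M\Psi=\int F(w)\operatorname{vol}B_{7D}(w)\,dw\le14AD\cdot C\nu^2A$. Hence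
\begin{equation}\label{eq:drift}
\iint_{G\times G}\int_0^{t^*}(|\ell_t'|+|k_t'|)\,dt\,dx\,dy\le C\nu^2A^2D^3 .
\end{equation}

\emph{Step 3: bad pairs.} Each of the following subsets of $E\times E$ has measure at most $C\nu A^2D^2$.
\begin{enumerate}
\item[$\mathcal B_1$:] $x\notin G$ or $y\notin G$. The measure is at most $2\cdot300\nu^2AD\cdot6AD$.
\item[$\mathcal B_2$:] $x,y\in G$, and $|\ell_T-\ell_0|>\nu D$ or $|k_T-k_0|>\nu D$. By \eqref{eq:drift} and Chebyshev's inequality, $\int_0^{t^*}(|\ell'|+|k'|)\le\nu D$ off a set of the stated measure. There $|\ell_{t^*}-\ell_0|<D$, so $t^*=T$ and the pair is not in $\mathcal B_2$.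
\item[$\mathcal B_3$:] $|f(x)-f(y)|>\nu D$. Lemma~\ref{lem:f} with $X=E$, $R=6D$ bounds the integral of $|f(x)-f(y)|$ by $C\nu^2A^2D^3$.
\item[$\mathcal B_4$:] $x,y\in G$, $\ell_T<7D$ and $|f(\psi_Tx)-f(\psi_Ty)|>\nu D$. Use Lemma~\ref{lem:f} with $X=\psi_T(G)$, $R=7D$, and volume preservation.
\item[$\mathcal B_5$:] $x,y\in G$ and $|b(\psi_Tz)-b(z)+T|>\nu r$ for $z=x$ or $z=y$. For $z\in G$, $|\frac d{dt}b(\psi_tz)+1|=|\langle\nabla b,\nabla f\rangle|\le|\nabla f|$ for almost every $t$. By \eqref{eq:occ} and (H3), $\int_G|b(\psi_Tz)-b(z)+T|\,dz\le10D\cdot6\nu^2Ar$, so such $z$ fill a volume of at most $60\nu AD$.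
\end{enumerate}

\emph{Step 4: a good pair.} By Lemma~\ref{lem:share}, $|B_{\eta D}(p)\times B_{\eta D}(q)|\ge\mu^2A^2D^2$ with $\mu=c_1(\eta/3)^n$. For large $s$ this exceeds the total measure $C\nu A^2D^2$ of the bad sets, and $\nu\le\eta/3$. So there is a pair $(p',q')\in B_{\eta D}(p)\times B_{\eta D}(q)$ outside all $\mathcal B_j$. Let $p''=\psi_Tp'$ and $q''=\psi_Tq'$. Since $|d(p',q')-D|\le2\eta D$ and the pair is not in $\mathcal B_1\cup\mathcal B_2$,
\[
(1-3\eta)D\le d(p'',q'')\le(1+3\eta)D<7D .
\]
The levels of $p''$ and $q''$ nearly agree. We have $|b(p')-b(q')|\le2\eta D$; passing from $b$ to $h$ at time $0$, from time $0$ to time $T$, and from $h$ back to $b$ costs at most $\nu D$ each, by $\mathcal B_3$, $\mathcal B_2$ and $\mathcal B_4$. So $|b(p'')-b(q'')|\le2\eta D+3\nu D\le3\eta D$. Finally, by $\mathcal B_5$, both levels are at most $8r+3D-2r+\nu r\le6.5r$, and they are at least $5r$.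

Let $s_1=\max(b(p''),b(q''))\in[\frac58s,\frac{13}{16}s]$ and lift the lower point to the level $s_1$. We obtain two points of $\Sigma_{s_1}$ at a distance between $(1-6\eta)D$ and $(1+6\eta)D\le2D\le s_1/5$. Hence $D(s_1)\ge(1-6\eta)D$. The largeness conditions on $s$ depended only on $M$, $\gamma$ and $\eta$.
\end{proof}

\begin{corollary}\label{cor:power}
For every $\alpha>0$ there is $C_\alpha$ with $D(s)\le C_\alpha s^\alpha$ for all large $s$.
\end{corollary}

\begin{proof}
Choose $\eta$ with $(1-6\eta)^{-1}\le(16/13)^\alpha$. For $s\ge s_\eta$, $s_1\le\frac{13}{16}s$ gives $D(s)s^{-\alpha}\le D(s_1)s_1^{-\alpha}$. Iterate until the first $s_k<s_\eta$. Then $s_k\ge\frac58s_\eta$, and $D(s_k)s_k^{-\alpha}\le s_k^{1-\alpha}/5$ is bounded on $[\frac58s_\eta,s_\eta]$.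
\end{proof}

\section{A line in the limit}\label{sec:line}

Recall $m=\max(n,3)$. The long geodesic near $p$ is obtained by going back to $p^-$ and taking the forward ray from there.

\begin{lemma}\label{lem:excess}
Let $\alpha>0$. There is $C'_\alpha$ such that for every $p$ with $s=b(p)$ large there are points $q_\pm$ with $d(p,q_\pm)\ge0.04s$ and
\[
e(p):=d(p,q_-)+d(p,q_+)-d(q_-,q_+)\le C'_\alpha\,s^{-\frac{1-m\alpha}{m-1}} .
\]
\end{lemma}

\begin{proof}
Let $\sigma$ be a forward ray from $q_-=p^-$, and $L=s-b(p^-)\in[0.04s,0.05s]$ by \eqref{eq:lower}. The point $z=\sigma(L)$ lies on $\Sigma_s$ and $d(z,p)\le0.05s+L\le s/5$, so $d(z,p)\le D(s)$. Put $q_+=\sigma(2L)$. Then $d(p,q_-)=0.05s$, $d(p,q_+)\ge b(q_+)-b(p)=L$, and $p$ lies within $D(s)\le0.02s$ of the minimal geodesic $\sigma|_{[0,2L]}$. Theorem~\ref{thm:AG} gives $e(p)\le C(D(s)^m/s)^{1/(m-1)}$, and Corollary~\ref{cor:power} finishes the proof.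
\end{proof}

\begin{lemma}\label{lem:line}
Let $\lambda_i>0$ and $(M,\lambda_i^{-1}d,p_i)\to(X,x)$. Suppose there are points $q^i_\pm$ with $d(p_i,q^i_\pm)/\lambda_i\to\infty$ whose excess $e_i$ at $p_i$ satisfies $e_i/\lambda_i\to0$. Then $X$ splits off a line.
\end{lemma}

\begin{proof}
Measure distances in units of $\lambda_i$, which preserves $\operatorname{Ric}\ge0$. Let $c^i_\pm$ be unit speed minimal geodesics from $p_i$ to $q^i_\pm$. For fixed $u$ and large $i$,
\[
2u\ge d(c^i_-(u),c^i_+(u))\ge d(q^i_-,q^i_+)-(d(p_i,q^i_-)-u)-(d(p_i,q^i_+)-u)=2u-e_i .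
\]
Along a subsequence $c^i_\pm$ converge to rays $c_\pm$ from $x$ with $d(c_-(u),c_+(u))=2u$. For $u\le v$ this gives $u+v\ge d(c_\mp(u),c_\pm(v))\ge2v-(v-u)=u+v$. So $c_-$ and $c_+$ form a line, and Theorem~\ref{thm:CC1} applies.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The case that $M$ contains a line was settled in Section~\ref{sec:busemann}. Otherwise $b(p_i)\to\infty$ by Proposition~\ref{prop:ratio}. Lemma~\ref{lem:excess} with $\alpha<1/m$ gives points $q^i_\pm$ with $d(p_i,q^i_\pm)\to\infty$ and $e(p_i)\to0$, and Lemma~\ref{lem:line} with $\lambda_i=1$ shows that $X$ splits off a line.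
\end{proof}

\section{Diameter of level sets and rescaled limits}\label{sec:B}

We prove Theorem~\ref{thm:B}. Since $M$ contains no line, $n\ge2$ and all results above apply.

\begin{proof}[Proof of part (1)]
By Corollary~\ref{cor:power} it suffices to show that for large $S$ any two points of $\Sigma_S$ are within $S/5$, for then $\operatorname{diam}\Sigma_S=D(S)$. The idea is that several clusters in $\Sigma_S$ would persist at all higher levels and separate the end of $M$. Take $S$ so large that $D(s)\le0.01s$ for $s\ge S$ and $d(o,\cdot)\le1.01\,b$ on $\{b\ge S\}$.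

For $s\ge S$ call $p,q\in\Sigma_s$ equivalent if $d(p,q)\le s/5$. Equivalent points are within $0.01s$, so the relation is transitive. Let $b(x)\in[s,1.02s]$. A minimal geodesic from $o$ to $x$ meets $\Sigma_s$ at a point $u$, and $d(u,x)=d(o,x)-d(o,u)\le1.01\cdot1.02s-s\le0.031s$. If $x,x'$ are two such points with $d(x,x')\le0.011s$, then any corresponding $u,u'$ satisfy $d(u,u')\le0.073s\le s/5$. So the class $c_s(x)$ of $u$ is well defined and locally constant on $\{s\le b\le1.02s\}$. It is constant on the classes of $\Sigma_{1.02s}$, which have diameter at most $0.0102s$, and so induces a map $\bar c_s$ from classes of $\Sigma_{1.02s}$ to classes of $\Sigma_s$. If $b(x)=s$ we may take $u=x$, so $c_s(x)$ is the class of $x$.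

Let $S_j=1.02^jS$ and define $\mathcal C=\bar c_{S_0}\circ\dots\circ\bar c_{S_{j-1}}\circ c_{S_j}$ on $\{S_j\le b\le S_{j+1}\}$. For $x\in\Sigma_{S_{j+1}}$ we have $\bar c_{S_j}(c_{S_{j+1}}(x))=c_{S_j}(x)$, so the definitions agree on overlaps. Thus $\mathcal C$ is locally constant on $\{b\ge S\}$, and on $\Sigma_S$ it is the class map. The set $\{b>S\}$ is the complement of a compact set, and each of its components contains a forward ray and is unbounded; so it is connected and $\mathcal C$ is constant on it. Every $x\in\Sigma_S$ is the limit of the points $\sigma_x(t)\in\{b>S\}$ as $t\to0$, so $\mathcal C(x)$ has the same value. Hence $\Sigma_S$ is a single class.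
\end{proof}

\begin{proof}[Proof of part (2)]
By Proposition~\ref{prop:ratio}, $b(p_i)/s_i\to1$. Choose $\alpha'>0$ with $\frac{1-m\alpha'}{m-1}>\kappa$ and take $q^i_\pm$ from Lemma~\ref{lem:excess}. Then $d(p_i,q^i_\pm)/\lambda_i\to\infty$ because $\lambda_i=o(s_i)$, and $e(p_i)/\lambda_i\le e(p_i)s_i^\kappa\to0$. Lemma~\ref{lem:line} gives the splitting.

Now let $\lambda_i\ge s_i^\alpha$ and let $Z=\mathbb R\times K$ be a limit. Along a subsequence $(b-b(p_i))/\lambda_i$ converges to a continuous function $b_\infty$ on $Z$. We show that it is injective. Let $b_\infty(z)=b_\infty(z')$ and $z_i\to z$, $z_i'\to z'$. Then $|b(z_i)-b(z_i')|=o(\lambda_i)$, so after lifting the lower point we may assume that both lie on one level $\Sigma_{t_i}$, with $t_i=b(p_i)+O(\lambda_i)$ and hence $t_i/s_i\to1$. By part (1), $d(z_i,z_i')\le C_{\alpha/2}t_i^{\alpha/2}=o(\lambda_i)$, so $z=z'$. Suppose $K$ had two points $k\ne k'$. The projection to $K$ of a minimal geodesic from $(0,k)$ to $(0,k')$ is a $1$-Lipschitz curve on an interval of length $d(k,k')$, hence a minimal geodesic. Then $Z$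 contains a rectangle, whose boundary circle admits no continuous injection into $\mathbb R$. So $K$ is a point, and since the subsequence did not change $Z$, the limit is $\mathbb R$.
\end{proof}

\begin{proof}[Proof of part (3)]
Here $\lambda_i\to\infty$. Let $(Y,y_0)$ be a limit of a subsequence of $(M,\lambda_i^{-1}d,o)$. As in the proof of Proposition~\ref{prop:os}, $b/\lambda_i$ converges to $\rho=d(y_0,\cdot)$. If $\rho(z)=\rho(z')=t>0$, then after lifting, approximating points lie on one level $\Sigma_{t_i}$ with $t_i/\lambda_i\to t$, and part (1) with $\alpha=\frac12$ bounds their distance by $o(\lambda_i)$. So $z=z'$; as $\rho$ vanishes only at $y_0$, it is injective. The limit of $\gamma$ shows that $\rho$ is onto $[0,\infty)$. For $u<v$ a minimal geodesic from $y_0$ to the point with $\rho=v$ passes through the unique point with $\rho=u$, so these two points are at distance $v-u$, and $\rho$ is an isometry. Since $d(o,p_i)/\lambda_i\to c$, the points $p_i$ converge to the point $c\in[0,\infty)$. Every subsequence has a further subsequence with this limit, so $(M,\lambda_i^{-1}d,p_i)\to([0,\infty),c)$.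 The half-line contains no line, so it does not split off one.
\end{proof}

Part (3) is false for a cylinder $\mathbb R\times N$, where every limit with $\lambda_i\to\infty$ is $\mathbb R$; so the hypothesis that $M$ contains no line cannot be omitted from Theorem~\ref{thm:B}.

\begin{thebibliography}{9}

\bibitem{AG} Abresch and Gromoll, J. Amer. Math. Soc. (1990).

\bibitem{CC} Cheeger and Colding, Ann. of Math. (1996).

\bibitem{CN} Cheeger and Naber, Ann. of Math. (2015).

\bibitem{Zhu} Xingyu Zhu, \emph{On the geometry at infinity of manifolds with linear volume growth and nonnegative Ricci curvature}, arXiv:2310.00640 (2023).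

\end{thebibliography}
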